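\title{Lascar strong types on an amenable type}

\begin{abstract}
Let $p$ be a complete type over $\emptyset$ whose space of global extensions carries an automorphism-invariant Keisler measure. We prove that Lascar strong types and Kim--Pillay strong types coincide on $p$, and that two Lascar equivalent realizations of $p$ are joined by two steps along indiscernible sequences, so that the Lascar diameter of $p$ is at most $2$. This answers positively two questions from a paper of Hrushovski, Krupi\'nski and Pillay, with $2$ in place of the bound $4$ asked for there, and $2$ is optimal. The measure is not assumed to be definable. The proofs take place in the orthogonal representation of the automorphism group on the Hilbert space of the measure.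
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $T$ is a complete first-order theory and $\mathfrak C$ is a monster model of $T$: it is $\kappa$-saturated and strongly $\kappa$-homogeneous for a strong limit cardinal $\kappa>2^{\aleph_0},|T|$. A set is \emph{small} if it has fewer than $\kappa$ elements. Tuples may be infinite but are always \emph{short}, that is, of length less than $\kappa$; a single letter such as $x$ or $a$ usually denotes a tuple. We put $G=\operatorname{Aut}(\mathfrak C)$, and we write $a\equiv_A b$ if $a$ and $b$ have the same type over $A$, and $a\equiv b$ if $A=\emptyset$.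

\subsection*{Strong types}
An equivalence relation on tuples of a given length is \emph{bounded} if it has fewer than $\kappa$ classes. The \emph{Lascar strong type} $E_L$ is the finest bounded $G$-invariant equivalence relation. The \emph{Kim--Pillay strong type} $E_{KP}$ is the finest bounded equivalence relation that is type-definable over $\emptyset$, that is, defined by a set of formulas without parameters. Such a relation is $G$-invariant, so $E_L\subseteq E_{KP}$.

The relation $E_L$ also has a description from below. The \emph{Lascar distance} $d_L(a,b)$ is the least $n$ for which there are tuples $a=a_0,a_1,\dots,a_n=b$ and small models $M_1,\dots,M_n\prec\mathfrak C$ with $a_{i-1}\equiv_{M_i}a_i$ for $1\le i\le n$; it is $\infty$ if there is no such $n$. It is a standard fact that $a\,E_L\,b$ if and only if $d_L(a,b)<\infty$. The \emph{Lascar diameter} of a type $p\in S(\emptyset)$ is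
\[
\sup\{d_L(a,b): a,b\models p,\ a\,E_L\,b\}.
\]
The equality $E_L=E_{KP}$ says that $E_L$ is type-definable, and a bound on the number of steps is the natural route to it: the composite of a fixed number of type-definable relations is type-definable, while a union over paths of all finite lengths has no reason to be.

\subsection*{Amenable types}
For $p(x)\in S(\emptyset)$ let $S_p(\mathfrak C)$ be the Stone space of complete types over $\mathfrak C$ in the variables $x$ that extend $p$. Its clopen subsets are the sets $[\varphi(x,b)]$ of types containing a given formula $\varphi(x,b)$, where $\varphi$ uses finitely many of the variables $x$ and $b$ is a tuple from $\mathfrak C$. The type $p$ is \emph{amenable} if there is a $G$-invariant Keisler measure on $S_p(\mathfrak C)$: a finitely additive probability measure $\mu$ on the clopen sets with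
\[
\mu([\varphi(x,\sigma b)])=\mu([\varphi(x,b)])\qquad\text{for all }\sigma\in G.
\]
Equivalently, for $\alpha\models p$ there is a left $G$-invariant finitely additive probability measure on the Boolean algebra of the sets $\{\sigma\in G:\ \models\varphi(\sigma\alpha,b)\}$. The theory $T$ is \emph{amenable} if every complete type over $\emptyset$, in possibly infinitely many variables, is amenable.

It is known that an amenable theory is G-compact, and moreover that in an amenable theory $[\alpha]_{E_{KP}}=[\alpha]_{E_L}$ for every short tuple $\alpha$, and this class has Lascar diameter at most $4$. The hypothesis here provides a measure for every type, for instance for the type of an enumeration of a model, while the conclusion can be read one type at a time. The local version, posed in \cite{HKP}, asks whether a single measure suffices.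

\medskip
\noindent\textbf{Question.} \emph{Let $p\in S(\emptyset)$ be amenable. Do Lascar strong types and Kim--Pillay strong types coincide on $p$? Is the Lascar diameter of $p$ at most $4$?}
\medskip

From now on $p(x)\in S(\emptyset)$ and $X=p(\mathfrak C)$ is its set of realizations. We write $\Theta(a,b)$ if $a,b$ are the first two terms of an infinite sequence indiscernible over $\emptyset$, and $\Theta^{\circ n}$ for the $n$-fold composite of $\Theta$. The relation $\Theta$ is symmetric and type-definable over $\emptyset$, and $\Theta(a,b)$ implies $d_L(a,b)\le1$ (Lemma~\ref{lem:theta}). It also implies $a\equiv b$, so a $\Theta$-path that starts in $X$ stays in $X$. The simplest invariant measures already suggest an answer.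

\begin{example}\label{ex:dirac}
Suppose that $\mu$ takes only the values $0$ and $1$. The formulas of measure $1$ then form a type $q\in S_p(\mathfrak C)$ that is invariant: $\varphi(x,b)\in q$ if and only if $\varphi(x,\sigma b)\in q$. Let $a,b\in X$ be arbitrary. By saturation choose $c_1,c_2,\dots$ such that $c_n$ realizes the restriction of $q$ to $a,b,c_1,\dots,c_{n-1}$, and put $c_0=a$. We claim that the type of $(c_{i_1},\dots,c_{i_k})$ for $i_1<\dots<i_k$ depends only on $k$. For $k=1$ it is $p$. If two such $k$-tuples $\bar c,\bar c'$ have the same type, some $\sigma\in G$ maps $\bar c$ to $\bar c'$, and for terms $c_i$, $c_j$ that come after $\bar c$, $\bar c'$ respectively,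
\[
\models\varphi(c_i,\bar c)\iff\varphi(x,\bar c)\in q\iff\varphi(x,\bar c')\in q\iff\ \models\varphi(c_j,\bar c').
\]
So $\Theta(a,c_1)$, the same argument with $c_0=b$ gives $\Theta(b,c_1)$, and $d_L(a,b)\le2$.
\end{example}

In this case a generic point is one step away from both $a$ and $b$. One would guess that a general invariant measure behaves the same way inside each Lascar strong type, so that the right bound is $2$. This is so. Both parts of the Question have a positive answer.

\begin{theorem}\label{thm:four}
If $p$ is amenable, then $E_L\cap X^2=\Theta^{\circ4}\cap X^2$. Hence $E_L=E_{KP}$ on $X$, and the Lascar diameter of $p$ is at most $4$.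
\end{theorem}

\begin{theorem}\label{thm:two}
If $p$ is amenable, then on $X$
\[
E_L=E_{KP}=\Theta\circ\Theta=\{(a,b):\ \exists e\in X\ \ \Theta(a,e)\wedge\Theta(e,b)\}.
\]
So the Lascar diameter of $p$ is at most $2$.
\end{theorem}

In particular, in an amenable theory every Lascar strong type of every short tuple has Lascar diameter at most $2$, which improves the bound $4$ in the known global result.

\begin{theorem}\label{thm:examples}
\begin{enumerate}
\item[(a)] There is an amenable theory with a $1$-type of Lascar diameter exactly $2$.
\item[(b)] The converse of Theorem~\ref{thm:two} fails: there is a non-amenable type $p$ of Lascar diameter $1$ on which $E_L=E_{KP}$.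
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:two} implies Theorem~\ref{thm:four}, but the latter has a short independent proof that answers the Question and shows half of the method, so we give it first. No definability of the measure is used anywhere.

Both proofs exploit the definition of $E_L$ from above: $E_L$ is contained in every bounded invariant equivalence relation. The task is to manufacture from $\mu$ a bounded invariant equivalence relation on $X$ whose classes can be crossed in few steps. Section~\ref{sec:thick} reduces ``few steps'' to a statement about graphs without infinite independent sets. Section~\ref{sec:examples} proves Theorem~\ref{thm:examples}; its first example is used later as a test case. Section~\ref{sec:hilbert} turns $\mu$ into a Hilbert space, and Sections~\ref{sec:four} and~\ref{sec:two} prove Theorems~\ref{thm:four} and~\ref{thm:two}.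

\section{Indiscernible sequences and thick formulas}\label{sec:thick}

A sequence $(c_i)$ is \emph{indiscernible over $A$} if the type over $A$ of $(c_{i_1},\dots,c_{i_k})$ for $i_1<\dots<i_k$ depends only on $k$; ``indiscernible'' means over $\emptyset$. We use three standard properties of $\mathfrak C$.
\begin{enumerate}
\item[(S)] A finitely satisfiable set of formulas in fewer than $\kappa$ variables over a small set $A$ is realized in $\mathfrak C$. Consequently, if $\Sigma(u,z)$ is such a set, then $\exists z\,\Sigma(u,z)$ is type-definable over $A$, namely by the formulas $\exists z\bigwedge\Sigma_0(u,z)$ with $\Sigma_0\subseteq\Sigma$ finite.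
\item[(H)] Short tuples with the same type over $\emptyset$ are conjugate under $G$. In particular $G$ acts transitively on $X$.
\item[(R)] (Ramsey's theorem and compactness.) For every sequence $(c_i)_{i<\omega}$ of short tuples of the same length and every small $A$ there is a sequence $(d_i)_{i<\omega}$ indiscernible over $A$ such that every formula over $A$ that holds of all increasing $k$-tuples from $(c_i)$ holds of the increasing $k$-tuples from $(d_i)$.
\end{enumerate}

\begin{lemma}\label{lem:theta}
The relation $\Theta$ is reflexive, symmetric and type-definable over $\emptyset$, and $\Theta(a,b)$ implies $d_L(a,b)\le1$.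
\end{lemma}

\begin{proof}
Constant sequences are indiscernible, so $\Theta$ is reflexive. It is the projection to $(x,y)$ of the set of formulas saying that $(x,y,z_2,z_3,\dots)$ is indiscernible, so it is type-definable by (S).

Let $I=(c_i)_{i<\omega}$ be indiscernible. For each $m$, an automorphism that maps $(c_m,\dots,c_{2m})$ to $(c_0,\dots,c_m)$ maps $c_0,\dots,c_{m-1}$ to terms that can be placed before $c_0,\dots,c_m$. So by (S) the sequence extends to an indiscernible sequence $(c_i)_{i\in\mathbb Z}$, and $c_1,c_0,c_{-1},\dots$ witnesses $\Theta(c_1,c_0)$.

Let $M_0$ be a small model, and let $I'$ be a sequence indiscernible over $M_0$ obtained from $I$ by (R). Since $I$ is indiscernible, each formula over $\emptyset$ holds of all or of none of its increasing $k$-tuples, so $I'\equiv I$. By (H) there is $\sigma\in G$ with $\sigma(I')=I$. Then $I$ is indiscernible over $M=\sigma(M_0)$, and $c_0\equiv_Mc_1$.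
\end{proof}

A Keisler measure sees formulas, while $\Theta$ is an infinite conjunction, so we approximate $\Theta$ from outside. Let $\Pi$ be the set of formulas $\theta(x,y)$ over $\emptyset$ that are symmetric, $\models\theta(x,y)\leftrightarrow\theta(y,x)$, and hold on all of $\Theta\cap X^2$. We call them \emph{thick}, and we view $\theta\in\Pi$ as a graph on $X$ with a loop at every vertex.

\begin{lemma}\label{lem:thick}
\begin{enumerate}
\item[(i)] $\Pi$ is closed under finite conjunctions.
\item[(ii)] For $a,b\in X$, $\Theta(a,b)$ holds if and only if $\theta(a,b)$ holds for all $\theta\in\Pi$.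
\item[(iii)] If $\theta\in\Pi$, there is no sequence $(c_i)_{i<\omega}$ in $X$ with $\neg\theta(c_i,c_j)$ for all $i\ne j$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (i) and the forward direction of (ii) follow from the definition. If $\Sigma(x,y)$ defines $\Theta$ and $\psi\in\Sigma$, then $\psi(x,y)\wedge\psi(y,x)\in\Pi$ because $\Theta$ is symmetric; this gives the other direction of (ii). A sequence as in (iii) would yield by (R) an indiscernible sequence $(d_i)$ in $X$ with $\neg\theta(d_0,d_1)$, although $\Theta(d_0,d_1)$.
\end{proof}

The next proposition reduces both main theorems to finding short paths in one graph $\theta$ at a time. One point needs care. The relation $E_{KP}$ is the finest of its kind on \emph{all} tuples of length $|x|$, so a type-definable relation on $X$ must be extended to all tuples before it can be compared with $E_{KP}$. Adding the complement of $X$ as one class need not preserve type-definability; we use the orbits of a normal subgroup of $G$ instead.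

\begin{proposition}\label{prop:reduction}
Let $n\ge1$. Suppose that for all $\theta\in\Pi$ and all $c,c'\in X$ with $c\,E_L\,c'$ there are $c=e_0,e_1,\dots,e_n=c'$ in $X$ with $\theta(e_{i-1},e_i)$ for $1\le i\le n$. Then $E_L=E_{KP}=\Theta^{\circ n}$ on $X$, and the Lascar diameter of $p$ is at most $n$.
\end{proposition}

\begin{proof}
Let $c\,E_L\,c'$ in $X$. With $x_0=c$ and $x_n=c'$, the set
\[
\bigcup_{0<i<n}p(x_i)\ \cup\ \{\theta(x_{i-1},x_i):\theta\in\Pi,\ 1\le i\le n\}
\]
is finitely satisfiable, by the hypothesis applied to finite conjunctions of thick formulas. By (S) and Lemma~\ref{lem:thick}(ii), $\Theta^{\circ n}(c,c')$ holds, and $d_L(c,c')\le n$ by Lemma~\ref{lem:theta}. Conversely, $\Theta^{\circ n}\subseteq\{d_L\le n\}\subseteq E_L$. So $E:=E_L\cap X^2$ equals $\Theta^{\circ n}\cap X^2$; it is a bounded equivalence relation on $X$, type-definable over $\emptyset$ by (S). It remains to show $E_{KP}\cap X^2\subseteq E$.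

Let $\bar a=(a_i)_{i<\lambda}$, $\lambda<\kappa$, list representatives of the $E$-classes. The group $G$ permutes the $E$-classes. The kernel $\Gamma$ of this action is normal, and $[G:\Gamma]\le\lambda^\lambda<\kappa$ because $\kappa$ is a strong limit. For arbitrary tuples $b,b'$ of length $|x|$ let $F(b,b')$ mean $b'\in\Gamma b$. This equivalence relation is bounded: by (H) there are at most $2^{|T|+|x|}<\kappa$ orbits of $G$, and the orbit $Gb$ is the union of the at most $[G:\Gamma]$ sets $\sigma\Gamma b=\Gamma\sigma b$. We claim that
\[
F(b,b')\iff\exists\bar z\,\exists\bar y\ \Bigl[\bar z\equiv\bar a\ \wedge\ (b,\bar z)\equiv(b',\bar y)\ \wedge\ \bigwedge_{i<\lambda}E(z_i,y_i)\Bigr].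
\]
If $b'=\gamma b$ with $\gamma\in\Gamma$, take $\bar z=\bar a$ and $\bar y=\gamma\bar a$. Conversely, given $\bar z$ and $\bar y$, the tuple $\bar z$ is conjugate to $\bar a$ by (H), so it meets every $E$-class. By (H) again some $\sigma\in G$ maps $(b,\bar z)$ to $(b',\bar y)$. It maps the class of $z_i$ to the class of $y_i$, which is the same class, so $\sigma\in\Gamma$. The bracket is a set of formulas over $\emptyset$ in fewer than $\kappa$ variables, so $F$ is type-definable over $\emptyset$ by (S), and $E_{KP}\subseteq F$. Finally, if $b\in X$ and $b'=\gamma b$ with $\gamma\in\Gamma$, then $E(b,b')$.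
\end{proof}

For $E_L$ itself the naive extension does work.

\begin{lemma}\label{lem:bounded}
Let $f$ be a map from $X$ to a metric space such that $f(X)$ is totally bounded and the relation $f(c)=f(c')$ is $G$-invariant. Then $c\,E_L\,c'$ implies $f(c)=f(c')$ for $c,c'\in X$.
\end{lemma}

\begin{proof}
A totally bounded metric space is separable, so it has at most $2^{\aleph_0}<\kappa$ points. The fibers of $f$ and the complement of $X$ are therefore the classes of a bounded $G$-invariant equivalence relation on all tuples of length $|x|$, and this relation contains $E_L$.
\end{proof}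

\section{Examples: a twisted random graph and two circles}\label{sec:examples}

\subsection*{The bound $2$ is attained}
To prove Theorem~\ref{thm:examples}(a) we need two elements that every model tells apart, but that both form an indiscernible pair with a third element. We take a double cover of the random graph in which passing to the other point of a fiber reverses all adjacencies.

Let $(V,R_0)$ be the random graph: for disjoint finite $A,B\subseteq V$ some vertex outside $A\cup B$ is adjacent to all vertices in $A$ and to none in $B$. Let $N=V\times\{0,1\}$, put $s(v,i)=(v,1-i)$, and let $R((v,i),(w,j))$ hold if and only if $v\ne w$ and $1_{R_0}(v,w)+i+j\equiv1\pmod2$. The theory $T_0=\operatorname{Th}(N;s,R)$ contains the following axioms.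
\begin{enumerate}
\item[(i)] $s$ is an involution without fixed points; $R$ is symmetric; $R(x,y)$ implies $y\notin\{x,sx\}$; and $R(x,y)\leftrightarrow\neg R(sx,y)$ for $y\notin\{x,sx\}$.
\item[(ii)] For all $y_1,\dots,y_n$ in distinct $s$-orbits and all $\epsilon\in\{0,1\}^n$ there is $x$ outside these orbits such that, for each $k$, $R(x,y_k)$ holds if and only if $\epsilon_k=1$.
\end{enumerate}
For (ii), write $y_k=(w_k,j_k)$, pick $v\notin\{w_1,\dots,w_n\}$ with $1_{R_0}(v,w_k)\equiv\epsilon_k+j_k\pmod 2$ for all $k$, and take $x=(v,0)$.

\emph{Quantifier elimination.} Let $f\colon A\to B$ be an isomorphism between finite $s$-closed subsets, possibly empty, of two models of (i) and (ii), and let $x\notin A$. Choose representatives $y_1,\dots,y_n$ of the $s$-orbits in $A$, and by (ii) an element $x'\notin B$ with $R(x',f(y_k))\Leftrightarrow R(x,y_k)$ for all $k$. The extension of $f$ by $x\mapsto x'$, $sx\mapsto sx'$ is an isomorphism: by (i), $R$ fails between points of one orbit, and the truth value of $R(s^lx,s^my_k)$ is determined by that of $R(x,y_k)$ and the parity of $l+m$. So these maps form a back-and-forth system. Hence (i) and (ii)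 axiomatize $T_0$, and $T_0$ has quantifier elimination. All sets $\{a,sa\}$ are isomorphic, so there is exactly one $1$-type $p$ over $\emptyset$.

\emph{$T_0$ is amenable.} The measure places the new elements outside $\mathfrak C$ and decides their adjacency to each $s$-orbit of $\mathfrak C$ by a fair coin. Let $p'(\bar x)\in S(\emptyset)$, and choose a set $J$ of indices such that for each variable $x_i$ there is exactly one $j\in J$ with $p'\vdash x_i=x_j\vee x_i=sx_j$. Let $Z=\{\rho\in\{0,1\}^{\mathfrak C}:\rho(sb)=1-\rho(b)\text{ for all }b\}$. For $\bar\rho=(\rho_j)_{j\in J}\in Z^J$ consider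
\[
p'(\bar x)\cup\{x_j\ne b\}_{j\in J,\,b\in\mathfrak C}\cup\{R(x_j,b):\rho_j(b)=1\}\cup\{\neg R(x_j,b):\rho_j(b)=0\}.
\]
This set is consistent. Given a finite $J_0\subseteq J$ and a finite $s$-closed $B\subseteq\mathfrak C$, use (ii) to choose $a_j$ for $j\in J_0$ one at a time, outside $B$ and the earlier orbits, with adjacency to the earlier $a_{j'}$ prescribed by $p'$ and adjacency to representatives of the orbits in $B$ prescribed by $\rho_j$. The adjacency to the other points of $B$ is then correct by (i) and the definition of $Z$. By quantifier elimination $(a_j)_{j\in J_0}$ realizes the restriction of $p'$, and the remaining variables are of the form $x_j$ or $sx_j$. The set also decides every atomic formula over $\mathfrak C$, so it determines a complete type $q_{\bar\rho}\in S_{p'}(\mathfrak C)$.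

A choice of representatives of the $s$-orbits identifies $Z^J$ with $\{0,1\}^{J\times(\mathfrak C/s)}$; let $\nu$ be the uniform product measure. Call a set $\{\bar\rho:\rho_{j_k}(b_k)=\epsilon_k\text{ for }k\le l\}$ \emph{basic of length $l$} if no two of the pairs $(j_k,b_k)$ have both the same index and the same $s$-orbit. Such a set has measure $2^{-l}$, and every clopen subset of $Z^J$ is a finite disjoint union of basic sets. The group $G$ acts on $Z^J$ by $(\sigma\bar\rho)_j=\rho_j\circ\sigma^{-1}$ and permutes the basic sets of each length, so $\nu$ is invariant on clopen sets. Put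
\[
\mu([\varphi(\bar x,b)])=\nu(\{\bar\rho:\varphi(\bar x,b)\in q_{\bar\rho}\}).
\]
The set on the right is clopen, since by quantifier elimination it depends on finitely many values $\rho_j(b')$. It is the preimage of $[\varphi(\bar x,b)]$ under $\bar\rho\mapsto q_{\bar\rho}$, so $\mu$ is a finitely additive probability measure. It is invariant because $\varphi(\bar x,\sigma b)\in q_{\sigma\bar\rho}$ if and only if $\varphi(\bar x,b)\in q_{\bar\rho}$.

\emph{The diameter of $p$ is $2$.} Let $e\notin\{a,sa\}$. Using (ii) repeatedly, extend $a,e$ to an infinite sequence with terms in distinct $s$-orbits such that $R$ has the same truth value on all pairs of distinct terms. By quantifier elimination it is indiscernible. So any two elements in distinct orbits are at Lascar distance at most $1$, and $d_L(a,sa)\le d_L(a,e)+d_L(e,sa)\le2$. On the other hand, a model $M$ is infinite, so it contains some $b\notin\{a,sa\}$, and $R(a,b)\leftrightarrow\neg R(sa,b)$ shows $a\not\equiv_Msa$. Thus $d_L(a,sa)=2$, and the diameter is exactly $2$. This proves Theorem~\ref{thm:examples}(a).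

Example~\ref{ex:dirac} does not cover this $p$. An invariant $q\in S_p(\mathfrak C)$ is not realized, since no element is fixed by $G$, so it contains exactly one of $R(x,b)$ and $R(x,sb)$, while $b\equiv sb$.

\subsection*{The circle}
We use the following observation: if $\delta(\bar x)$ is a formula over $\emptyset$ and the automorphism group of some model acts transitively on the solutions of $\delta$ in that model, then all solutions of $\delta$ in $\mathfrak C$ have the same type, because for each $\varphi$ the model satisfies $\forall\bar x(\delta\to\varphi)$ or $\forall\bar x(\delta\to\neg\varphi)$.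

Let $T$ be the theory of the dense cyclic order, $T=\operatorname{Th}(\mathbb R/\mathbb Z;C)$, where $C(x,y,z)$ holds if $x,y,z$ have real representatives $\tilde x<\tilde y<\tilde z<\tilde x+1$. Put $(a,b)=\{x:C(a,x,b)\}$, and call a tuple \emph{cyclically ordered} if its entries are distinct and $C(a_i,a_j,a_l)$ for $i<j<l$. Such a $k$-tuple in $\mathbb R/\mathbb Z$ has representatives $\tilde a_1<\dots<\tilde a_k<\tilde a_1+1$, and a piecewise linear increasing bijection of $\mathbb R$ that commutes with $t\mapsto t+1$ carries it to any other one. So all cyclically ordered $k$-tuples in $\mathfrak C$ have the same type. For $k=1$ this gives a unique $1$-type $p$. For distinct $a,b$, put $c_0=a$, $c_1=b$ and choose $c_{i+1}\in(c_i,a)$; all increasing tuples from $(c_i)$ are cyclically ordered, so the sequence is indiscernible. Hence $\Theta=X^2$, so $E_L=E_{KP}=X^2$ and the diameter is $1$.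

Suppose $\mu$ is an invariant measure on $S_p(\mathfrak C)$. The sets $[x=a]$ are infinitely many, disjoint and conjugate, so they have measure $0$. All pairs of distinct elements are conjugate, so all arcs have the same measure $r$. For a cyclically ordered triple $a,b,d$ the partition $(a,d)=(a,b)\cup\{b\}\cup(b,d)$ gives $r=2r$, so $r=0$. But $(a,b)$, $(b,a)$, $\{a\}$, $\{b\}$ partition everything, so $1=2r=0$. Thus $p$ is not amenable, which proves Theorem~\ref{thm:examples}(b). \qed

\medskip
Without amenability no bound on the diameter holds for all theories, as a rotation added to the circle shows.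

\begin{example}\label{ex:rotation}
Let $n\ge2k\ge2$, $g(t)=t+1/n$ and $T=\operatorname{Th}(\mathbb R/\mathbb Z;C,g)$. Call $(a_1,\dots,a_l)$ \emph{narrow} if $(a_1,\dots,a_l,ga_1)$ is cyclically ordered. Piecewise linear maps that commute with $t\mapsto t+1/n$ act transitively on the narrow $l$-tuples of $\mathbb R/\mathbb Z$, so narrow $l$-tuples in $\mathfrak C$ have the same type, and there is one $1$-type $p$. Let $Q(a,b)$ say that $a=b$ or $b\in(a,ga)$ or $a\in(b,gb)$; in $\mathbb R/\mathbb Z$ this means distance less than $1/n$. We show that $d_L(a,b)\le1$ if and only if $Q(a,b)$. If $b\in(a,ga)$, put $c_0=a$, $c_1=b$ and choose $c_{i+1}\in(c_i,ga)$; increasing tuples from $(c_i)$ are narrow, so $\Theta(a,b)$. Conversely, let $a\equiv_Mb$ with $a\ne b$; then $a,b\notin M$. If $m\in(a,b)$ and $m'\in(b,a)$ are in $M$, then $C(m',a,m)$ and $\neg C(m',b,m)$, which is impossible. So, after exchanging $a$ and $b$ if necessary, $(a,b)\cap M=\emptyset$. For $m\in M$ some $g^im$ lies in $\{a\}\cup(a,ga)$, so $M$ meets $(a,ga)$. Hence $(a,ga)\not\subseteq(a,b)$, which forces $b\in(a,ga)$. In $\mathbb R/\mathbb Z$, and hence in $\mathfrak C$, any two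 points are joined by a $Q$-path of length $n$, and no $Q$-path of length $k$ joins $x$ to $g^kx$, which is at distance $k/n$. So $E_L=X^2$ and $d_L(a,g^ka)>k$.
\end{example}

\section{The Hilbert space of an invariant measure}\label{sec:hilbert}

Let $q(y)\in S(\emptyset)$ be amenable, witnessed by $\mu$ on $S_q(\mathfrak C)$. The group $G$ acts on clopen sets by $\sigma[\psi(y,b)]=[\psi(y,\sigma b)]$. For $d\in q(\mathfrak C)$ and $D$ clopen we write $d\in D$ if $\operatorname{tp}(d/\mathfrak C)\in D$; then $d\in\sigma D$ if and only if $\sigma^{-1}d\in D$. A \emph{simple function} is a finite real linear combination of indicators $1_D$ of clopen sets; it takes finitely many values, each on a clopen set. If $[\psi(y,b)]$ is nonempty, then $q\cup\{\psi(y,b)\}$ is consistent, so (S) gives the following principle.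
\begin{enumerate}
\item[(D)] Every nonempty clopen set contains some $d\in q(\mathfrak C)$. Hence an inequality between simple functions that holds at all $d\in q(\mathfrak C)$ holds on all of $S_q(\mathfrak C)$.
\end{enumerate}
The integral $\int f\,d\mu=\sum_{t}t\,\mu(f^{-1}(t))$ of simple functions is linear by finite additivity, and monotone. So $\langle f,f'\rangle=\int ff'\,d\mu$ is a positive semidefinite form. Let $H$ be the real Hilbert space obtained by dividing by the null vectors and completing. Then
\[
\langle1_D,1_{D'}\rangle=\mu(D\cap D'),\qquad\|1_D\|\le1,\qquad\langle1_D,\mathbf1\rangle=\mu(D),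
\]
where $\mathbf1$ is the constant function. Invariance of $\mu$ gives orthogonal operators $U_\sigma$ on $H$ with $U_\sigma1_D=1_{\sigma D}$, $U_\sigma U_\tau=U_{\sigma\tau}$ and $U_\sigma\mathbf1=\mathbf1$. No topology on $G$ is involved, and $H$ need not be separable.

We recall what we need about a real Hilbert space $H'$. A nonempty closed convex subset has a unique element of minimal norm. An operator is \emph{compact} if it maps bounded sets to totally bounded sets. A nonzero compact self-adjoint operator has a nonzero eigenvalue, and the eigenspace is finite-dimensional. An operator $S$ is \emph{Hilbert--Schmidt} if $\sum_i\|Su_i\|^2<\infty$ for an orthonormal basis $(u_i)$. These operators form a Hilbert space $HS(H')$ with inner product $\langle S,S'\rangle_{HS}=\sum_i\langle Su_i,S'u_i\rangle$, which does not depend on the basis. They are compact, and $\|S\|\le\|S\|_{HS}$, so each functional $S\mapsto\langle Sv,w\rangle$ is continuous on $HS(H')$. For $v\in H'$ let $v\otimes v$ be the self-adjoint operator $w\mapsto\langle w,v\rangle v$. A basis that contains $v/\|v\|$ gives the first identity below, and the second is a special case of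 it:
\begin{equation}\label{eq:hs}
\langle S,v\otimes v\rangle_{HS}=\langle Sv,v\rangle,\qquad\langle v\otimes v,w\otimes w\rangle_{HS}=\langle v,w\rangle^2.
\end{equation}
For orthogonal $U$ we have $U(v\otimes v)U^{-1}=Uv\otimes Uv$. The next lemma is our substitute for averaging over $G$.

\begin{lemma}\label{lem:average}
Let $G$ act on $H'$ by orthogonal operators $U_\sigma$. Let $\mathcal S\subseteq HS(H')$ be a nonempty set of self-adjoint operators, closed under the maps $S\mapsto U_\sigma SU_\sigma^{-1}$, and let $K$ be the element of minimal norm in the closed convex hull of $\mathcal S$. Then $K$ is compact and self-adjoint, and it commutes with every $U_\sigma$.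
\end{lemma}

\begin{proof}
The conditions $\langle Sv,w\rangle=\langle Sw,v\rangle$ are linear and closed, so they pass to the hull. The map $S\mapsto U_\sigma SU_\sigma^{-1}$ is a linear isometry of $HS(H')$, since $U_\sigma^{-1}$ maps orthonormal bases to orthonormal bases, and it preserves the hull. By uniqueness it fixes $K$.
\end{proof}

\section{Four steps}\label{sec:four}

Let $q$, $\mu$, $H$ be as in Section~\ref{sec:hilbert}, let $\varphi(y,x)$ be a formula over $\emptyset$, and for $d\in X$ put $\xi_d=1_{[\varphi(y,d)]}\in H$. Then $U_\sigma\xi_d=\xi_{\sigma d}$, so $\xi_d=\xi_{d'}$ is an invariant equivalence relation on $X$. It need not be bounded. In $T_0$, with $q=p$ and $\varphi=R$, the symmetric difference of $[R(y,d)]$ and $[R(y,d')]$ has measure $1$ if $d'=sd$ and $1/2$ if $d,d'$ are in distinct orbits, so all the vectors $\xi_d$ are distinct.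

To apply Lemma~\ref{lem:bounded} we compose $d\mapsto\xi_d$ with a compact operator $K$ that commutes with $G$. We also want $\langle K\xi_c,\xi_{c'}\rangle>0$ to say something about intersections of definable sets. An average of the operators $\xi_e\otimes\xi_e$ over $e\in X$ would do this, because
\begin{equation}\label{eq:product}
\langle(\xi_e\otimes\xi_e)\xi_c,\xi_{c'}\rangle=\mu([\varphi(y,c)\wedge\varphi(y,e)])\cdot\mu([\varphi(y,e)\wedge\varphi(y,c')]).
\end{equation}
Even for $q=p$ we cannot integrate this over $e$ against $\mu$: it is a function on $X$, and with no definability assumption nothing makes it a measurable function on $S_p(\mathfrak C)$. Lemma~\ref{lem:average} supplies the average.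

\begin{proposition}\label{prop:meet}
Let $q(y)$ be amenable via $\mu$, let $\varphi(y,x)$ be a formula over $\emptyset$, and suppose that $m=\mu([\varphi(y,c)])$, which does not depend on $c\in X$, is positive. If $c,c'\in X$ and $c\,E_L\,c'$, there is $e\in X$ with
\[
\mu([\varphi(y,c)\wedge\varphi(y,e)])>0\quad\text{and}\quad\mu([\varphi(y,e)\wedge\varphi(y,c')])>0.
\]
\end{proposition}

\begin{proof}
Let $\mathcal K$ be the closed convex hull of $\mathcal S=\{\xi_d\otimes\xi_d:d\in X\}$ in $HS(H)$, and let $K\in\mathcal K$ have minimal norm. By Lemma~\ref{lem:average}, $K$ is compact and self-adjoint and commutes with $G$. A continuous linear functional that is constant on $\mathcal S$ has the same value on $\mathcal K$; we use this twice.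

The functional $S\mapsto\langle S\mathbf1,\mathbf1\rangle$ equals $\langle\xi_d,\mathbf1\rangle^2=m^2$ on $\mathcal S$. So $\langle K\mathbf1,\mathbf1\rangle=m^2>0$ and $K\ne0$.

The number $r=\langle K\xi_d,\xi_d\rangle$ does not depend on $d\in X$, because $G$ is transitive on $X$ and $\langle K\xi_{\sigma d},\xi_{\sigma d}\rangle=\langle U_\sigma K\xi_d,U_\sigma\xi_d\rangle$. By \eqref{eq:hs} the functional $S\mapsto\langle K,S\rangle_{HS}$ equals $r$ on $\mathcal S$. Its value at $K$ gives $r=\|K\|_{HS}^2>0$.

The map $f(d)=K\xi_d$ has totally bounded image, since $K$ is compact and $\|\xi_d\|\le1$, and $f(\sigma d)=U_\sigma f(d)$ shows that $f(d)=f(d')$ is invariant. So for $c\,E_L\,c'$ Lemma~\ref{lem:bounded} gives $K\xi_c=K\xi_{c'}$, and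
\[
\langle K\xi_c,\xi_{c'}\rangle=\langle\xi_c,K\xi_{c'}\rangle=\langle\xi_c,K\xi_c\rangle=r>0.
\]
If the functional $S\mapsto\langle S\xi_c,\xi_{c'}\rangle$ were at most $0$ on $\mathcal S$, it would be at most $0$ at $K$. So the product \eqref{eq:product} is positive for some $e\in X$, and both factors are nonnegative.
\end{proof}

The intermediate point $e$ cannot be dropped: in $T_0$ we have $a\,E_L\,sa$, and $[R(y,a)]$ and $[R(y,sa)]$ are disjoint sets of measure $1/2$.

\begin{proof}[Proof of Theorem~\ref{thm:four}]
Let $\mu$ witness the amenability of $p$, and let $\theta\in\Pi$. We first show that neighborhoods in the graph $\theta$ have positive measure. By Lemma~\ref{lem:thick}(iii) there is a finite tuple $c_1,\dots,c_k$ in $X$ with $\neg\theta(c_i,c_j)$ for $i\ne j$ that cannot be extended; otherwise we could extend forever. Every $e\in X$ satisfies some $\theta(e,c_i)$: by maximality and symmetry if $e\notin\{c_1,\dots,c_k\}$, and by reflexivity of $\Theta$ if $e=c_i$. By (D), $S_p(\mathfrak C)=\bigcup_i[\theta(x,c_i)]$. These $k$ sets have the same measure $m$ by invariance, so $km\ge1$ and $m>0$.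

Let $c\,E_L\,c'$ in $X$. Proposition~\ref{prop:meet} with $q=p$ and $\varphi=\theta$ gives $e\in X$ such that $[\theta(x,c)\wedge\theta(x,e)]$ and $[\theta(x,e)\wedge\theta(x,c')]$ have positive measure. By (D) they contain points $e_1,e_3\in X$; this is where it matters that $\mu$ lives on $S_p(\mathfrak C)$. By symmetry $c,e_1,e,e_3,c'$ is a path in the graph $\theta$. Proposition~\ref{prop:reduction} with $n=4$ finishes the proof.
\end{proof}

\section{Two steps}\label{sec:two}

Let $\mu$ witness the amenability of $p$, and let $H$ be the space of Section~\ref{sec:hilbert} for $q=p$. Fix $\theta\in\Pi$. By Proposition~\ref{prop:reduction} it suffices to find a common $\theta$-neighbor for any $c\,E_L\,c'$ in $X$. The disjoint sets $[R(y,a)]$ and $[R(y,sa)]$ show that positive measure alone cannot give this, so thickness must be used more fully. We pass to the sets of non-neighbors,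
\[
A_d=[\neg\theta(x,d)],\qquad\xi_d=1_{A_d}\in H\qquad(d\in X),
\]
for which $\|\xi_d\|\le1$ and $U_\sigma\xi_d=\xi_{\sigma d}$.

\subsection*{The plan, in two extreme cases}
Suppose $c,c'$ have no common neighbor in $X$. Then $A_c\cup A_{c'}=S_p(\mathfrak C)$ by (D) and symmetry. We try to contradict Lemma~\ref{lem:thick}(iii) greedily: having chosen $c_0,\dots,c_{n-1}$, pick $c_n\in D_n=\bigcap_{i<n}A_{c_i}$. The sets $D_n$ must stay nonempty, and we ensure this by keeping $\mu(D_n)>0$.

First suppose that $\xi_c=\xi_{c'}$, that is, $\mu(A_c\triangle A_{c'})=0$. Two sets that cover the space and agree up to a null set have measure $1$. By invariance and transitivity every $A_d$ has measure $1$, so $\mu(D_n)=1$ for any choices, and the construction never stops. For a $\{0,1\}$-valued measure $\xi_c=\xi_{c'}$ holds for all $c,c'$, and we recover Example~\ref{ex:dirac}.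

Next suppose instead that for each clopen $D$ of positive measure some $e\in D$ makes $A_e$ nearly independent of $D$, say $\mu(D\cap A_e)\ge\mu(D)\mu(A_e)-\mu(D)/4$. The covering gives $\mu(A_d)\ge1/2$ for all $d$, so we can keep $\mu(D_{n+1})\ge\mu(D_n)/4>0$.

Some assumption on $c,c'$ is needed in general. In the theory of an equivalence relation with two infinite classes, let $\mu$ give mass $1/2$ to each of the two non-realized global $1$-types, and let $\theta$ be the equivalence relation, which is thick by the pigeonhole principle. Inequivalent $c,c'$ have no common neighbor, each $A_d$ has measure $1/2$, and $D_2=\emptyset$.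

The general case mixes the two extremes. We split $H=H_c\oplus H_w$ into a part where orbits are totally bounded, so that Lemma~\ref{lem:bounded} yields an equality as in the first case, and a part where correlations can be made small, as in the second. With $P$ the projection onto $H_c$,
\begin{equation}\label{eq:split}
\mu(D\cap A_e)=\langle P1_D,\xi_e\rangle+\langle1_D-P1_D,\xi_e\rangle.
\end{equation}
We shall bound the first term below by $\mu(D)/2$ for \emph{all} $e\in X$ and make the second term small for \emph{some} $e\in D$.

\subsection*{The decomposition}
Let $H_c$ be the closure of the sum of all finite-dimensional $G$-invariant subspaces of $H$, let $H_w=H_c^\perp$, and let $P$ be the orthogonal projection onto $H_c$. The subspace $H_c$ is $G$-invariant, hence so is $H_w$, and $P$ commutes with all $U_\sigma$. Also $P\mathbf1=\mathbf1$, since $\mathbb R\mathbf1$ is invariant. A finite-dimensional invariant subspace of $H_w$ lies in $H_c\cap H_w=0$. Every $v\in H_c$ has totally bounded orbit: given $\varepsilon>0$, there is $w$ in a finite-dimensional invariant subspace with $\|v-w\|<\varepsilon$; the orbit of $w$ is bounded in that subspace,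 hence totally bounded, and $\|U_tv-U_tw\|<\varepsilon$ for all $t\in G$.

\begin{lemma}\label{lem:mixing}
For every finite $F\subseteq H_w$ and $\varepsilon>0$ there is $t\in G$ with $|\langle U_t\eta,\eta'\rangle|<\varepsilon$ for all $\eta,\eta'\in F$.
\end{lemma}

\begin{proof}
The inner products have signs, so we control their squares, which \eqref{eq:hs} expresses linearly. Let $L=\sum_{\eta\in F}\eta\otimes\eta\in HS(H_w)$ and $L_t=U_tLU_t^{-1}=\sum_{\eta\in F}U_t\eta\otimes U_t\eta$. Then
\[
\langle L_t,L\rangle_{HS}=\sum_{\eta,\eta'\in F}\langle U_t\eta,\eta'\rangle^2.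
\]
Let $K$ be the element of minimal norm in the closed convex hull of $\{L_t:t\in G\}$. By Lemma~\ref{lem:average} it is compact and self-adjoint on $H_w$ and commutes with $G$. If $K\ne0$, the eigenspace of a nonzero eigenvalue is a nonzero finite-dimensional invariant subspace of $H_w$, which does not exist. So $K=0$, and the functional $S\mapsto\langle S,L\rangle_{HS}$ vanishes at a point of the hull. It therefore cannot be at least $\varepsilon^2$ at every $L_t$, and any $t$ with $\langle L_t,L\rangle_{HS}<\varepsilon^2$ is as required.
\end{proof}

To bound the first term of \eqref{eq:split} we need $P1_D$ to pair nonnegatively with nonnegative functions, as $1_D$ does. The definition of $P$ does not mention the order on functions. But the translates of $1_D$ are indicators, and $P1_D$ is a weak limit of them.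

\begin{lemma}\label{lem:positive}
For $v\in H$, the vector $Pv$ lies in the weak closure of $\{U_tv:t\in G\}$. Consequently $\langle P1_D,\zeta\rangle\ge0$ for every clopen $D$ and every pointwise nonnegative simple function $\zeta$.
\end{lemma}

\begin{proof}
Let $F\subseteq H$ be finite and nonempty and let $\varepsilon>0$. We need $h\in G$ with $|\langle U_hv-Pv,\zeta\rangle|<\varepsilon$ for all $\zeta\in F$. Put $v_w=v-Pv$ and $\beta=1+\max_{\zeta\in F}\|\zeta\|$. The element $h$ must nearly fix $Pv$ and move $v_w$ nearly orthogonally to $F$. Lemma~\ref{lem:mixing} gives no control of $Pv$, so we list finitely many possible corrections in advance. By total boundedness there are $k_1,\dots,k_n\in G$ such that for every $t\in G$ some $i$ satisfies $\|U_tPv-U_{k_i}Pv\|<\varepsilon/2\beta$. Lemma~\ref{lem:mixing}, applied to $v_w$ together with the vectors $U_{k_i}(\zeta-P\zeta)\in H_w$, gives $t$ with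
\[
|\langle U_tv_w,U_{k_i}(\zeta-P\zeta)\rangle|<\varepsilon/2\qquad\text{for all }i\le n,\ \zeta\in F.
\]
Pick $i$ for this $t$ and put $h=k_i^{-1}t$. Then $\|U_hPv-Pv\|=\|U_tPv-U_{k_i}Pv\|<\varepsilon/2\beta$. Since $U_hv_w\in H_w$,
\[
\langle U_hv_w,\zeta\rangle=\langle U_hv_w,\zeta-P\zeta\rangle=\langle U_tv_w,U_{k_i}(\zeta-P\zeta)\rangle.
\]
As $U_hv-Pv=(U_hPv-Pv)+U_hv_w$, we get $|\langle U_hv-Pv,\zeta\rangle|<\varepsilon/2+\varepsilon/2$. The last claim follows, since $\langle U_t1_D,\zeta\rangle=\int1_{tD}\,\zeta\,d\mu\ge0$ for all $t$.
\end{proof}

The second term of \eqref{eq:split} presents a different difficulty: the point $e$ must lie in the same set $D$ whose correlation with $A_e$ is to be small. We argue by counting. A vector of norm at most $1$ correlates with only boundedly many members of an almost orthogonal family, whereas many translates of a set of positive measure must overlap many times at some point.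

\begin{lemma}\label{lem:diagonal}
For every clopen $D$ with $\mu(D)>0$ and every $\varepsilon>0$ there is $e\in X$ with $e\in D$ and $|\langle1_D-P1_D,\xi_e\rangle|<\varepsilon$.
\end{lemma}

\begin{proof}
Let $\eta=1_D-P1_D\in H_w$, so $\|\eta\|\le1$. Suppose $|\langle\eta,\xi_e\rangle|\ge\varepsilon$ for all $e\in X$ with $e\in D$. Fix an integer $m>2/(\varepsilon^2\mu(D))$. Choose $t_1,\dots,t_m\in G$ with $|\langle U_{t_i}\eta,U_{t_j}\eta\rangle|<1/m$ for $i\ne j$: given $t_1,\dots,t_n$, let $t_{n+1}$ be obtained from Lemma~\ref{lem:mixing} for the set $\{\eta,U_{t_1}\eta,\dots,U_{t_n}\eta\}$ and the bound $1/m$.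

Let $e\in X$, $I=\{i\le m:e\in t_iD\}$ and $k=|I|$. For $i\in I$ we have $t_i^{-1}e\in D$, so $|\langle U_{t_i}\eta,\xi_e\rangle|=|\langle\eta,\xi_{t_i^{-1}e}\rangle|\ge\varepsilon$. Let $s_i\in\{1,-1\}$ be the sign of $\langle U_{t_i}\eta,\xi_e\rangle$. Expanding the squared norm into $k$ diagonal terms, each at most $1$, and at most $k^2$ other terms, each less than $1/m$ in absolute value, we get
\[
k\varepsilon\le\Bigl\langle\sum_{i\in I}s_iU_{t_i}\eta,\ \xi_e\Bigr\rangle\le\Bigl\|\sum_{i\in I}s_iU_{t_i}\eta\Bigr\|\le\Bigl(k+\frac{k^2}{m}\Bigr)^{1/2}\le(2k)^{1/2},
\]
using $k\le m$. So $k\le2/\varepsilon^2$. Thus $\sum_{i\le m}1_{t_iD}\le2/\varepsilon^2$ at every $e\in X$, hence on $S_p(\mathfrak C)$ by (D). Integration gives $m\mu(D)\le2/\varepsilon^2$, contrary to the choice of $m$.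
\end{proof}

\subsection*{Common neighbors}

\begin{proposition}\label{prop:common}
If $c,c'\in X$ and $P\xi_c=P\xi_{c'}$, there is $e\in X$ with $\theta(c,e)\wedge\theta(e,c')$.
\end{proposition}

\begin{proof}
Suppose not. Then $A_c\cup A_{c'}=S_p(\mathfrak C)$ by (D) and the symmetry of $\theta$.

\emph{Step 1: $\langle P1_D,\xi_d\rangle\ge\mu(D)/2$ for all clopen $D$ and all $d\in X$.} By transitivity write $d=\sigma c$, and put $d'=\sigma c'$. Then $P\xi_d=U_\sigma P\xi_c=U_\sigma P\xi_{c'}=P\xi_{d'}$, so
\[
\langle P1_D,\xi_d\rangle=\langle1_D,P\xi_d\rangle=\langle1_D,P\xi_{d'}\rangle=\langle P1_D,\xi_{d'}\rangle.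
\]
Also $A_d\cup A_{d'}=S_p(\mathfrak C)$, so $\xi_d+\xi_{d'}-\mathbf1$ is a pointwise nonnegative simple function. By Lemma~\ref{lem:positive},
\[
2\langle P1_D,\xi_d\rangle=\langle P1_D,\mathbf1\rangle+\langle P1_D,\xi_d+\xi_{d'}-\mathbf1\rangle\ge\langle1_D,P\mathbf1\rangle=\mu(D).
\]

\emph{Step 2: an infinite independent set.} We construct $c_0,c_1,\dots\in X$ such that $D_n=\bigcap_{i<n}A_{c_i}$ has positive measure and $c_n\in D_n$; here $D_0=S_p(\mathfrak C)$. Given $D_n$ with $\mu(D_n)>0$, Lemma~\ref{lem:diagonal} gives $c_n\in D_n$ with $|\langle1_{D_n}-P1_{D_n},\xi_{c_n}\rangle|<\mu(D_n)/4$. By \eqref{eq:split} and Step 1,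
\[
\mu(D_{n+1})=\mu(D_n\cap A_{c_n})\ge\mu(D_n)/2-\mu(D_n)/4>0.
\]
For $i<n$ we have $c_n\in A_{c_i}$, that is, $\neg\theta(c_n,c_i)$, and by symmetry $\neg\theta(c_i,c_n)$. This contradicts Lemma~\ref{lem:thick}(iii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Fix $\theta\in\Pi$ and put $f(d)=P\xi_d$ for $d\in X$. Since $f(\sigma d)=U_\sigma f(d)$, the relation $f(d)=f(d')$ is invariant, and by transitivity $f(X)$ is the orbit of a single vector of $H_c$, so it is totally bounded. By Lemma~\ref{lem:bounded}, $c\,E_L\,c'$ implies $P\xi_c=P\xi_{c'}$, and Proposition~\ref{prop:common} gives a common $\theta$-neighbor in $X$. Proposition~\ref{prop:reduction} with $n=2$ finishes the proof.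
\end{proof}

\begin{remark}\label{rem:description}
The proof describes the strong types on $X$ in terms of \emph{any} invariant measure $\mu$ on $S_p(\mathfrak C)$: the relation $E_L=E_{KP}$ on $X$ equals
\[
\{(c,c')\in X^2:\ P1_{[\varphi(x,c)]}=P1_{[\varphi(x,c')]}\ \text{ for all formulas }\varphi(x,y)\text{ over }\emptyset\}.
\]
Indeed, the map $d\mapsto P1_{[\varphi(x,d)]}$ is equivariant with image an orbit in $H_c$, so by Lemma~\ref{lem:bounded} $E_L$ is contained in this relation. Conversely, if $(c,c')$ is in the relation, the case $\varphi=\neg\theta$ and Proposition~\ref{prop:common} give a common $\theta$-neighbor for every $\theta\in\Pi$, so $p(x)\cup\{\theta(c,x)\wedge\theta(x,c'):\theta\in\Pi\}$ is realized by (S), and $(c,c')\in\Theta\circ\Theta$. For the coin-tossing measure of $T_0$, the vectors $1_{[R(x,a)]}$ and $1_{[R(x,sa)]}$ add up to $\mathbf1$ in $H$ and $a\,E_L\,sa$, so both project to $\frac12\mathbf1$: the projection $P$ collapses the unbounded family of Section~\ref{sec:four} to one vector.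
\end{remark}

\begin{thebibliography}{9}
\bibitem{HKP}
Ehud Hrushovski, Krzysztof Krupi\'nski, and Anand Pillay, \emph{Amenability, connected components, and definable actions}, arXiv:1901.02859 (2019).
\end{thebibliography}
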